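\title{Integral points in the deformation spaces of convex projective Coxeter polygons}

\begin{abstract}
Let $\Gamma$ be the group generated by the reflections in the sides of a compact hyperbolic Coxeter $k$-gon. We ask whether the space of holonomies of convex real projective structures on the associated orbifold contains only finitely many conjugacy classes of representations into $\mathrm{SL}^{\pm}(3,\mathbb{Z})$. The answer is yes for $k\le 5$. For every $k\ge 6$ there are $k$-gons for which it is no, for instance the hexagon with all angles $\pi/3$. For $k\ge 9$ there are infinitely many integral classes exactly when all angles lie in $\{\pi/2,\pi/3,\pi/4,\pi/6\}$, and none otherwise. The proofs translate the question into one about integer Cartan matrices and totally positive sequences of vectors in $\mathbb{Z}^3$.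
\end{abstract}

\section{Introduction}

Let $P$ be a compact hyperbolic Coxeter polygon: a compact convex polygon in $\mathbb{H}^2$ whose interior angles have the form $\pi/m$ with integers $m\ge 2$. Number the sides $1,\dots,k$ in cyclic order, with indices modulo $k$, and let \emph{corner $i$} be the vertex where side $i$ meets side $i+1$, with angle $\pi/m_i$. The reflections $s_1,\dots,s_k$ in the sides generate a discrete group $\Gamma$ with fundamental domain $P$ and defining relations $s_i^2=(s_is_{i+1})^{m_i}=1$. It is the orbifold fundamental group of the Coxeter orbifold $\mathbb{H}^2/\Gamma$, whose underlying space is $P$.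

Let $G=\mathrm{SL}^{\pm}(3,\mathbb{R})$ be the group of real $3\times 3$ matrices of determinant $\pm1$. In the projective model, $\mathbb{H}^2$ is the projectivization of a round open cone in $\mathbb{R}^3$, and the action of $\Gamma$ is a representation $\rho_0\colon\Gamma\to\mathrm{O}^+(2,1)\subset G$. One may keep the convexity and give up the roundness. An open convex cone $\Omega\subset\mathbb{R}^3$ is \emph{properly convex} if its closure contains no line. A \emph{properly convex projective structure} on the orbifold is an identification of it with a quotient $\mathbb{P}(\Omega)/\rho(\Gamma)$, where $\Omega$ is properly convex and $\rho\colon\Gamma\to G$ is a discrete faithful representation preserving $\Omega$, the \emph{holonomy}. The \emph{geometric component} $\mathcal{G}(\Gamma,G)$ is the connected component of $[\rho_0]$ in the set of conjugacy classes of such holonomies in $\operatorname{Hom}(\Gamma,G)/G$. Equivalently, it is the Hitchin component, or the whole deformation space of convex projective structures on the orbifold; we use this last description.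 By a theorem of Goldman, it is an open cell of dimension $3k-8-b$, where $b$ is the number of right angles of $P$.

A representation $\rho\colon\Gamma\to G$ is \emph{integral} if $g\rho(\Gamma)g^{-1}\subset\mathrm{SL}^{\pm}(3,\mathbb{Z})$ for some $g\in G$. This is a property of the conjugacy class, and we always count integral representations as points of $\mathcal{G}(\Gamma,G)$. The following question is posed in \cite{Ko}.

\medskip
\noindent\textbf{Question.} Does $\mathcal{G}(\Gamma,G)$ contain only finitely many integral representations for every compact hyperbolic Coxeter polygon $P$?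
\medskip

The known cases suggest the answer yes. Finiteness holds for triangles; Section~\ref{sec:cartan} contains the short proof. It also holds in higher dimensions for the class of polytopes that extends polygons. A \emph{truncation polytope} is a Coxeter polytope obtained from a simplex by successive vertex truncations, and every compact hyperbolic Coxeter polygon is one. For a compact hyperbolic Coxeter truncation polytope of dimension $d\ge3$, the analogous component in $\mathrm{SL}^{\pm}(d+1,\mathbb{R})$ contains only finitely many integral representations. One known example points the other way, but it is not a reflection group: for the turnover group $\langle a,b\mid a^3=b^3=(ab)^4=1\rangle$ the geometric component contains infinitely many integral representations (Long--Reid--Thistlethwaite).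

The answer to the Question is no, and the threshold is six sides.

\begin{theorem}\label{thm:main}
Let $P$ be a compact hyperbolic Coxeter $k$-gon with angles $\pi/m_1,\dots,\pi/m_k$ in cyclic order.
\begin{itemize}
\item[(1)] If some $m_i\notin\{2,3,4,6\}$, then $\mathcal{G}(\Gamma,G)$ contains no integral representation.
\item[(2)] If $k\le5$, then $\mathcal{G}(\Gamma,G)$ contains only finitely many integral representations.
\item[(3)] Let $k\ge6$ and let all $m_i\in\{2,3,4,6\}$. If the cyclic sequence of corners can be cut into six non-empty consecutive blocks, none of which is a single right angle, then $\mathcal{G}(\Gamma,G)$ contains infinitely many integral representations. This covers every $P$ with $k\ge6$ and all angles in $\{\pi/3,\pi/4,\pi/6\}$.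
\item[(4)] If $k\ge9$, then $\mathcal{G}(\Gamma,G)$ contains infinitely many integral representations if and only if all $m_i\in\{2,3,4,6\}$; otherwise it contains none.
\end{itemize}
\end{theorem}

A compact hyperbolic $k$-gon with prescribed angles exists when their sum is less than $(k-2)\pi$, so for each $k\ge6$ part (3) applies to the $k$-gon with all angles $\pi/3$. Hence all $k$-gons have the finiteness property if and only if $k\le5$. The block condition in (3) says for $k=6$ that no angle is right, and it always holds for $k\ge12$, where one can take blocks of at least two corners; part (4) adds polygons such as the right-angled $9$-gon. We do not decide the polygons with $k\in\{6,7,8\}$ and all $m_i\in\{2,3,4,6\}$ for which the block condition fails, such as the right-angled hexagon.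

An integral point is encoded by a $k\times k$ integer matrix of rank $3$, its Cartan matrix (Section~\ref{sec:cartan}). The entries that belong to adjacent sides are bounded by the angles; the question is whether the remaining $k(k-3)$ off-diagonal entries can be unbounded. For hexagons they can, because integrality reduces to one quadratic equation with infinitely many integer solutions; Section~\ref{sec:example} shows this by hand. To verify convexity for a whole family at once we use totally positive sequences (Section~\ref{sec:tp}). Sections~\ref{sec:data} and~\ref{sec:cut} prove (3), and Section~\ref{sec:nine} proves (4). For $k\le5$, the rank condition gives linear equations with positive unknowns and integer coefficients. Along an unbounded sequence, some of these equations would hold up to a small positive error, and integrality leaves no room for such an error. Sections~\ref{sec:four} and~\ref{sec:five} carry this out for quadrilaterals and pentagons.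

\section{Reflections and Cartan matrices}\label{sec:cartan}

A \emph{linear reflection} of $\mathbb{R}^3$ is a map $\mathrm{Id}-\alpha\otimes v\colon x\mapsto x-\alpha(x)v$, where $v$ is a vector, $\alpha$ is a covector and $\alpha(v)=2$. It fixes the \emph{mirror} $\ker\alpha$ pointwise and sends $v$ to $-v$. It determines the pair $(\alpha,v)$ up to $(t\alpha,t^{-1}v)$ with $t\ne0$. For pairs $(\alpha_i,v_i)$, $i\in\mathbb{Z}/k$, the \emph{Cartan matrix} is $A_{ij}=\alpha_i(v_j)$. We write
\[
a_{ij}=-A_{ij}\quad(i\ne j),\qquad X_{ij}=a_{ij}a_{ji},\qquad \lambda_i=a_{i,i-1},\qquad \mu_i=a_{i,i+1}.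
\]
Indices $i\neq j$ are \emph{adjacent} if $j=i\pm1$. If $\rho(s_i)=\mathrm{Id}-\alpha_i\otimes v_i$, then expanding the product of two reflections gives
\begin{equation}\label{eq:trace}
\operatorname{tr}\rho(s_is_j)=3-2-2+A_{ij}A_{ji}=X_{ij}-1,
\end{equation}
so $X_{ij}$ is an invariant of the conjugacy class of $\rho$. Every element of $\mathrm{GL}(3,\mathbb{R})$ is a positive multiple of an element of $G$, so conjugacy under these two groups is the same.

We use two results of Vinberg \cite{Vinberg} and one result on closed surfaces.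
\begin{itemize}
\item[(V1)] Let $\rho$ be the holonomy of a properly convex structure on the Coxeter orbifold of $P$. Then $\rho(s_i)=\mathrm{Id}-\alpha_i\otimes v_i$ with $\alpha_i(v_i)=2$, and the polygon is the projectivization of $K=\{x:\alpha_i(x)\le0\text{ for all }i\}$, with side $i$ in $\ker\alpha_i$. For $i\ne j$ one has $a_{ij}\ge0$, and $a_{ij}=0$ if and only if $a_{ji}=0$. Moreover $X_{i,i+1}=4\cos^2(\pi/m_i)$, and $X_{ij}\ge4$ for non-adjacent $i,j$.
\item[(V2)] Conversely, let $\alpha_i(v_i)=2$, and let $K=\{\alpha_i\le0\text{ for all }i\}$ be a cone over a compact convex $k$-gon whose sides lie, in cyclic order, in $\ker\alpha_1,\dots,\ker\alpha_k$. Suppose that for each $i$ the numbers $a_{i,i+1},a_{i+1,i}$ are both zero or both positive, with product $4\cos^2(\pi/m_i)$. Then the reflections generate a discrete group, which is the Coxeter group with relations $s_i^2=(s_is_{i+1})^{m_i}=1$. The translates of $K$ have disjoint interiors and tile a convex cone. The set $K\setminus\{0\}$ lies in the interior $\Omega$ of this cone, and the group acts properly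 discontinuously on the space of rays of $\Omega$.
\item[(G)] (Kuiper; Goldman \cite{Goldman}.) For a convex projective structure on a closed surface with $\chi<0$, the holonomy of every non-trivial element has three distinct positive eigenvalues.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
If $\rho$ is integral, traces are integers, so by \eqref{eq:trace} and (V1) the number $4\cos^2(\pi/m_i)\in[0,4)$ is an integer. The values $0,1,2,3$ correspond to $m_i=2,3,4,6$.
\end{proof}

The statements in (V1) are unchanged when $(\alpha_i,v_i)$ is replaced by $(t_i\alpha_i,t_i^{-1}v_i)$ with $t_i>0$. For an integral point this freedom makes the whole Cartan matrix integral.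

\begin{lemma}\label{lem:intA}
An integral class in $\mathcal{G}(\Gamma,G)$ has a representative $\rho$ for which (V1) holds with $v_i\in\mathbb{Z}^3$ and $\alpha_i\in(\mathbb{Z}^3)^*$. Then $A$ is an integer matrix, $a_{ij}\in\{0,1,2,3\}$ for adjacent $i,j$, and $a_{ij}\ge1$ for non-adjacent $i,j$.
\end{lemma}

\begin{proof}
Conjugate so that $\rho(\Gamma)\subset\mathrm{SL}^{\pm}(3,\mathbb{Z})$. The image of the integer matrix $\mathrm{Id}-\rho(s_i)$ is the line $\mathbb{R}v_i$, which is therefore rational, and a positive rescaling makes $v_i$ a primitive vector of $\mathbb{Z}^3$. For $x\in\mathbb{Z}^3$ the vector $x-\rho(s_i)x=\alpha_i(x)v_i$ is integral, so $\alpha_i(x)\in\mathbb{Z}$ because $v_i$ is primitive. For adjacent $i,j$ the integers $a_{ij},a_{ji}$ are both zero or both positive with product at most $3$. For non-adjacent $i,j$ they are non-negative with product at least $4$.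
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2) for $k=3$]
All pairs of sides are adjacent, so Lemma~\ref{lem:intA} leaves finitely many matrices $A$. The cone $K$ contains no line, so $\alpha_1,\alpha_2,\alpha_3$ have no common kernel and form a basis of $(\mathbb{R}^3)^*$. In these coordinates $v_j$ is the $j$-th column of $A$. Thus $A$ determines the class of $\rho$.
\end{proof}

To construct integral points we reverse the direction. The statement (V2) gives a convex cone $\Omega$; what has to be added is that its closure contains no line.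

\begin{proposition}\label{prop:criterion}
Let $v_i\in\mathbb{Z}^3$ and $\alpha_i\in(\mathbb{Z}^3)^*$ satisfy the hypotheses of (V2) for the angles of $P$. Suppose that the $v_i$ span $\mathbb{R}^3$, and that the graph on $\mathbb{Z}/k$ joining $i$ and $j$ when $X_{ij}\ne0$ is connected. Then $\rho(s_i)=\mathrm{Id}-\alpha_i\otimes v_i$ defines an integral representation in $\mathcal{G}(\Gamma,G)$.
\end{proposition}

\begin{proof}
By (V2), $\rho$ is a discrete faithful representation of $\Gamma$, and its values are integer matrices of determinant $\pm1$.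

First, $\rho$ is irreducible. Let $U$ be an invariant subspace. For $x\in U$ we have $\alpha_i(x)v_i=x-\rho(s_i)x\in U$, so for each $i$ either $v_i\in U$ or $U\subset\ker\alpha_i$. If $v_i\in U$ and $X_{ij}\ne0$, then $\alpha_j(v_i)\ne0$, so $U\not\subset\ker\alpha_j$ and $v_j\in U$. Hence if $U$ contains one $v_i$, it contains all of them by connectedness, and $U=\mathbb{R}^3$. Otherwise $U\subset\bigcap\ker\alpha_i$, which is $0$ because $K$ contains no line.

The largest linear subspace contained in the closed convex cone $\overline{\Omega}$ is invariant, so it is $0$ or $\mathbb{R}^3$. In the second case $\Omega=\mathbb{R}^3$, and $\Gamma$ acts properly discontinuously on the sphere of rays. The sphere is compact, so $\Gamma$ would be finite; but infinitely many copies of the compact set $P$ are needed to cover $\mathbb{H}^2$. So $\Omega$ is properly convex. It is the union of the translates of $K\setminus\{0\}$, and $\mathbb{P}(\Omega)/\rho(\Gamma)$ is the polygon $\mathbb{P}(K)$ with mirror sides and with a dihedral group of order $2m_i$ at corner $i$. This is the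 Coxeter orbifold of $P$, so $\rho$ is the holonomy of a properly convex structure on it.
\end{proof}

\section{A hexagon with all angles $\pi/3$}\label{sec:example}

We look for integral structures on the hexagon with all $m_i=3$. Adjacent entries are positive integers with product $1$, so all of them equal $1$. Think of the hexagon as a triangle with sides $1,3,5$ whose three vertices are cut off by the sides $2,4,6$. Take $-\alpha_1,-\alpha_3,-\alpha_5$ to be the coordinate functions $x_1,x_2,x_3$ on $\mathbb{Z}^3$; then the coordinates of $v_j$ are $-A_{1j},-A_{3j},-A_{5j}$. To reduce the number of unknowns, ask that the map $g(x_1,x_2,x_3)=(x_3,x_1,x_2)$, of determinant $1$, send $v_i$ to $v_{i+2}$. This leaves three integers $a,a',z$: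
\begin{equation}\label{eq:hexvec}
\begin{aligned}
v_1&=(-2,a',a), & v_3&=(a,-2,a'), & v_5&=(a',a,-2),\\
v_2&=(1,1,z), & v_4&=(z,1,1), & v_6&=(1,z,1).
\end{aligned}
\end{equation}
The covector $\alpha_2$ must take the values $-1,2,-1$ on $v_1,v_2,v_3$. This determines it, and it is integral as soon as $v_1,v_2,v_3$ form a basis of $\mathbb{Z}^3$. With the cross product
\begin{equation}\label{eq:cross13}
v_1\times v_3=(a'^2+2a,\ a^2+2a',\ 4-aa')
\end{equation}
we get $\det(v_1,v_2,v_3)=-(v_1\times v_3)\cdot v_2$, and the condition $\det(v_1,v_2,v_3)=1$ reads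
\begin{equation}\label{eq:conic}
z(aa'-4)-a^2-a'^2-2a-2a'=1.
\end{equation}
For fixed $z>2$ this is a conic in $(a,a')$ with indefinite quadratic part, so it is unbounded and may carry infinitely many integer points. At $(a,a')=(2,3)$ the equation reads $2z-23=1$. We fix $z=12$.

\begin{lemma}\label{lem:vieta}
Let $a_0=2$, $a_1=3$, $a_{n+1}=12a_n-2-a_{n-1}$; the sequence begins $2,3,32,379$. It is strictly increasing, and $(a,a')=(a_n,a_{n+1})$ satisfies \eqref{eq:conic} with $z=12$ for all $n\ge0$.
\end{lemma}

\begin{proof}
If $0<a_{n-1}<a_n$, then $a_{n+1}-a_n=11a_n-2-a_{n-1}>10a_n-2>0$. For fixed $a'$, \eqref{eq:conic} is a quadratic equation in $a$ whose roots have sum $12a'-2$. So if $(a_{n-1},a_n)$ is a solution, then $(a_{n+1},a_n)$ is one, and by the symmetry of \eqref{eq:conic} so is $(a_n,a_{n+1})$.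
\end{proof}

\begin{example}\label{ex:hex}
Take $(a,a')=(2,3)$, so $v_1=(-2,3,2)$, $v_2=(1,1,12)$, $v_3=(2,-2,3)$. The covector $-\alpha_2=87x_1+67x_2-13x_3$ takes the values $1,-2,1$ on these vectors. Put $\alpha_4=\alpha_2\circ g^{-1}$ and $\alpha_6=\alpha_4\circ g^{-1}$, that is,
\[
-\alpha_4=-13x_1+87x_2+67x_3,\qquad -\alpha_6=67x_1-13x_2+87x_3.
\]
Then $A_{i+2,j+2}=A_{ij}$, and the first two rows of $A$ are
\[
(2,-1,-2,-12,-3,-1),\qquad(-1,2,-1,-1098,-421,-878).
\]
Intersect $K$ with the triangle $x_1+x_2+x_3=1$, $x_i\ge0$. The inequality $\alpha_2\le0$ removes the points with $13x_3>87x_1+67x_2$. They form a small triangle at the vertex $(0,0,1)$, between sides $1$ and $3$, on which $x_3>67/80$. The three removed triangles are disjoint, since two coordinates cannot both exceed $1/2$. So $K$ is a cone over a hexagon with sides in the order $1,\dots,6$, all adjacent entries equal $1$, and Proposition~\ref{prop:criterion} gives an integral point with $X_{13}=aa'=6$.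
\end{example}

The next solutions should give integral points with $X_{13}=a_na_{n+1}=96,\dots$, pairwise non-conjugate by \eqref{eq:trace}. What remains is to verify for all $n$ at once that $K$ is a hexagon, and to reach other angles and more sides. Both tasks need an algebraic form of convexity.

\section{Totally positive sequences}\label{sec:tp}

Write $|x,y,z|$ for the determinant of three vectors of $\mathbb{R}^3$ in the standard basis, or of three covectors in the dual basis. For a sequence $u_1,\dots,u_k$ we abbreviate $|i,j,l|=|u_i,u_j,u_l|$. The sequence is \emph{totally positive} (TP) if $|i,j,l|>0$ for all $i<j<l$. A subsequence of a TP sequence is TP. A cyclic permutation of three vectors does not change their determinant, so a cyclic rotation of a TP sequence is TP, and $|i,j,l|>0$ whenever $i,j,l$ are distinct and in cyclic order.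

For a fixed $u\ne0$, the bracket $[x,y]=|u,x,y|$ is an area form on the plane $\mathbb{R}^3/\mathbb{R}u$. We use two facts about an area form on a plane. The \emph{Pl\"ucker relation} states that for any four vectors
\begin{equation}\label{eq:plucker}
[a,b][c,d]-[a,c][b,d]+[a,d][b,c]=0.
\end{equation}
The \emph{half-plane rule} states that if $x_1,\dots,x_r$ lie in an open half-plane and $[x_j,x_{j+1}]>0$ for all $j<r$, then $[x_i,x_j]>0$ for $i<j$. Indeed, the $x_j$ have polar angles $\theta_j\in(0,\pi)$ measured from the boundary of the half-plane, $[x_i,x_j]$ has the sign of $\theta_j-\theta_i$, and the $\theta_j$ increase.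

Total positivity can be tested on a short list of determinants.

\begin{lemma}\label{lem:test}
Suppose that $|1,2,j|>0$ for $3\le j\le k$, that $|1,j,j+1|>0$ for $2\le j<k$, and that $|j,j+1,j+2|>0$ for $1\le j\le k-2$. Then $u_1,\dots,u_k$ is TP.
\end{lemma}

\begin{proof}
\emph{Step 1: $|1,i,j|>0$ for $2\le i<j$.} For $i=2$ this is a hypothesis. For $i\ge3$ use $[x,y]=|u_1,x,y|$: the vectors $u_3,\dots,u_k$ lie in the half-plane $[u_2,\cdot\,]>0$ and consecutive brackets are positive, so the half-plane rule applies.

\emph{Step 2: $|i,j,j+1|>0$ for $i<j<k$.} For $i=1$ and for $j=i+1$ this is a hypothesis. Fix $i\ge2$ and induct on $j\ge i+2$. With $[x,y]=|u_j,x,y|$, relation \eqref{eq:plucker} for $u_{j+1},u_1,u_i,u_{j-1}$ becomes, after cyclic permutations inside each determinant,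
\[
|i,j,j{+}1|\cdot|1,j{-}1,j|=|1,j,j{+}1|\cdot|i,j{-}1,j|+|j{-}1,j,j{+}1|\cdot|1,i,j|.
\]
Here $|i,j-1,j|>0$ by induction, $|1,i,j|>0$ by Step 1, and the other three known factors are positive by hypothesis. So $|i,j,j+1|>0$.

\emph{Step 3.} Fix $i\ge2$ and use $[x,y]=|u_i,x,y|$. For $j>i$ we have $[u_j,u_1]=|1,i,j|>0$, so these $u_j$ lie in an open half-plane, and $[u_j,u_{j+1}]>0$ by Step 2. The half-plane rule gives $|i,j,l|>0$ for $i<j<l$.
\end{proof}

\begin{lemma}\label{lem:insert}
Let $(u_i)_{i\in\mathbb{Z}/k}$ be TP. If $|u_{m-1},u_m,w|$, $|u_m,w,u_{m+1}|$ and $|w,u_{m+1},u_{m+2}|$ are positive, then the sequence obtained by inserting $w$ between $u_m$ and $u_{m+1}$ is TP.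
\end{lemma}

\begin{proof}
Rotate so that $m=k$. For the sequence $u_1,\dots,u_k,w$, the determinants in Lemma~\ref{lem:test} that involve $w$ are $|u_1,u_2,w|$, $|u_1,u_k,w|$ and $|u_{k-1},u_k,w|$. Up to cyclic permutation these are the three given ones.
\end{proof}

Total positivity of covectors is exactly the convexity hypothesis of (V2).

\begin{lemma}\label{lem:polygon}
Let $u_1,\dots,u_k$ be covectors, $k\ge3$, and $K=\{x:u_i(x)\ge0\text{ for all }i\}$.
\begin{itemize}
\item[(a)] If $(u_i)$ is TP, then $K$ is a cone over a compact convex $k$-gon whose sides lie, in cyclic order, in $\ker u_1,\dots,\ker u_k$.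
\item[(b)] Conversely, if $K$ is such a cone, then $(u_i)$ or $(-u_i)$ is TP.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Define $p_i\in\mathbb{R}^3$ by $u(p_i)=|u_i,u_{i+1},u|$ for all covectors $u$. Then $u_j(p_i)=0$ for $j\in\{i,i+1\}$ and $u_j(p_i)>0$ otherwise. So $p_i\in K$, and $\sum p_i$ is an interior point of $K$. The $u_i$ span, so $K$ contains no line, and $K$ is a cone over a compact convex polygon. The face $K\cap\ker u_i$ contains $p_{i-1}$ and $p_i$, which are independent because $u_{i+1}$ vanishes on exactly one of the two and $p_i\neq0$; so this face is a side. At $p_{i-1}+p_i$ every $u_j$ with $j\ne i$ is positive, so these $k$ sides are distinct. Every side lies in some $\ker u_j$, so there are no others. Sides $i$ and $i+1$ share the ray through $p_i$.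

(b) Let $p_i\neq0$ lie on the common ray of sides $i$ and $i+1$. The plane $\ker u_j$ meets $K$ exactly in side $j$, so $u_j(p_i)>0$ for $j\notin\{i,i+1\}$. The covectors $u_i,u_{i+1}$ are independent with common kernel $\mathbb{R}p_i$, so $|u_i,u_{i+1},u|=\epsilon_iu(p_i)$ for some real $\epsilon_i\ne0$. Thus $|i,i+1,j|$ has the sign of $\epsilon_i$ for all $j\notin\{i,i+1\}$. Since $|i,i+1,i+2|=|i+1,i+2,i|$, all $\epsilon_i$ have the same sign. Hence for $(u_i)$ or for $(-u_i)$ all $|i,i+1,j|$ are positive, and every determinant in Lemma~\ref{lem:test} is of this form up to cyclic permutation.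
\end{proof}

We close with two identities for pairs $(\alpha_i,v_i)$ with $\alpha_i(v_i)=2$. From now on $|i,j,l|=|v_i,v_j,v_l|$. First, the principal $3\times3$ minors of $A$ can be computed by multiplicativity or by direct expansion:
\begin{equation}\label{eq:minor}
|\alpha_i,\alpha_j,\alpha_l|\,|i,j,l|=\det A_{\{i,j,l\}}=8-2(X_{ij}+X_{jl}+X_{il})-(a_{ij}a_{jl}a_{li}+a_{il}a_{lj}a_{ji}).
\end{equation}
Second, any four vectors of $\mathbb{R}^3$ satisfy Cramer's relation
\begin{equation}\label{eq:four}
|b,c,d|\,a-|a,c,d|\,b+|a,b,d|\,c-|a,b,c|\,d=0.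
\end{equation}
Apply $\alpha_i$ to \eqref{eq:four} for $v_{i-1},v_i,v_{i+1},v_j$. For $j\notin\{i-1,i,i+1\}$ this gives
\begin{equation}\label{eq:cramer}
a_{ij}\,|i{-}1,i,i{+}1|=2\,|i{-}1,i{+}1,j|+\lambda_i\,|i,i{+}1,j|+\mu_i\,|i{-}1,i,j|.
\end{equation}
When $(v_i)$ is TP and $\lambda_i,\mu_i\ge0$, every term of \eqref{eq:cramer} is non-negative. This identity drives both halves of the paper: it produces large entries $a_{ij}$ in the constructions, and it bounds them for $k\le5$.

\section{Integral data and a family of hexagons}\label{sec:data}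

\begin{definition}
Let $k\ge5$. An \emph{integral $k$-datum} consists of $v_i\in\mathbb{Z}^3$ and $\alpha_i\in(\mathbb{Z}^3)^*$, $i\in\mathbb{Z}/k$, such that
\begin{itemize}
\item[(D1)] $(v_i)$ is TP;
\item[(D2)] $(-\alpha_i)$ is TP;
\item[(D3)] $\alpha_i(v_i)=2$, and $a_{i,i+1},a_{i+1,i}$ are both zero or both positive;
\item[(D4)] $a_{ij}>0$ for non-adjacent $i,j$.
\end{itemize}
Its \emph{type} is $(c_1,\dots,c_k)$, where $c_i=X_{i,i+1}$ is the \emph{value} of corner $i$.
\end{definition}

A cyclic rotation of a datum is a datum. The values $c_i$ may be any non-negative integers; the value $5$, which is not the value of an angle, will serve as a placeholder in Section~\ref{sec:cut}.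

\begin{proposition}\label{prop:datum}
An integral $k$-datum of type $c_i=4\cos^2(\pi/m_i)$ defines an integral representation $s_i\mapsto\mathrm{Id}-\alpha_i\otimes v_i$ in $\mathcal{G}(\Gamma,G)$ for the $k$-gon with angles $\pi/m_i$.
\end{proposition}

\begin{proof}
We check the hypotheses of Proposition~\ref{prop:criterion}. Those of (V2) follow from (D2), Lemma~\ref{lem:polygon}(a) and (D3). The $v_i$ span by (D1). Since $k\ge5$, the index $i$ is non-adjacent to $i+2$ and to $i+3$, so by (D4) the graph contains the path $i,\ i+3,\ i+1$ for every $i$ and is connected.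
\end{proof}

This proof uses little of (D1). The role of (D1) is that it can be checked before the covectors are chosen, and then yields the other conditions. By \eqref{eq:minor}, if (D1) holds and all minors $\det A_{\{i,j,l\}}$ are negative, then (D2) holds. And (D4) comes from the next observation.

\begin{lemma}\label{lem:free}
Let $(v_i)$ be a TP sequence in $\mathbb{Z}^3$ with $|i-1,i,i+1|=1$ for a given $i$, and let $\lambda_i,\mu_i\ge0$ be integers. There is a covector $\alpha_i\in(\mathbb{Z}^3)^*$ with values $-\lambda_i,2,-\mu_i$ on $v_{i-1},v_i,v_{i+1}$, and for $j\notin\{i-1,i,i+1\}$ it satisfies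
\[
a_{ij}\ge 2\,|i{-}1,i{+}1,j|+\lambda_i+\mu_i\ge2+\lambda_i+\mu_i.
\]
\end{lemma}

\begin{proof}
The three vectors form a basis of $\mathbb{Z}^3$, so $\alpha_i$ exists. In \eqref{eq:cramer} the determinants on the right are positive integers.
\end{proof}

\begin{proposition}\label{prop:hex}
For all positive integers $c_1,\dots,c_6$ and all $n\ge0$ there is an integral $6$-datum of type $(c_1,\dots,c_6)$ with $X_{13}=a_na_{n+1}$.
\end{proposition}

\begin{proof}
Let $z=12$, $(a,a')=(a_n,a_{n+1})$, so $2\le a<a'$, and take $v_1,\dots,v_6$ and $\alpha_1,\alpha_3,\alpha_5$ as in Section~\ref{sec:example}.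

\emph{(D1).} By Lemma~\ref{lem:vieta}, $|1,2,3|=1$. From \eqref{eq:cross13} and $v_2\times v_4=(z-1)(-1,z+1,-1)$ we obtain
\[
\begin{aligned}
|1,3,4|&=(v_1\times v_3)\cdot v_4=z(a'^2+2a)+a^2+2a'+4-aa',\\
|1,3,6|&=(v_1\times v_3)\cdot v_6=z(a^2+2a')+a'^2+2a+4-aa',\\
|1,2,4|&=v_1\cdot(v_2\times v_4)=(z-1)\bigl(2+(z+1)a'-a\bigr),\\
|2,3,4|&=-v_3\cdot(v_2\times v_4)=(z-1)(a+a'+2z+2).
\end{aligned}
\]
All four are positive, because $a'^2>aa'$ and $a'>a$. The symmetry $g$ gives $|i+2,j+2,l+2|=|i,j,l|$. Hence $|3,4,5|=|1,5,6|=|1,2,3|$, $|4,5,6|=|1,2,6|=|2,3,4|$, $|1,2,5|=|1,3,4|$ and $|1,4,5|=|1,3,6|$. These are all the determinants in Lemma~\ref{lem:test}.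

\emph{(D3).} For odd $i$, \eqref{eq:hexvec} shows $\alpha_i(v_i)=2$ and $\lambda_i=\mu_i=1$. For even $i$ we have $|i-1,i,i+1|=1$; let $\alpha_i$ be given by Lemma~\ref{lem:free} with $\lambda_i=c_{i-1}$ and $\mu_i=c_i$. All adjacent entries are positive, and the type is $(\lambda_2,\mu_2,\lambda_4,\mu_4,\lambda_6,\mu_6)=(c_1,\dots,c_6)$.

\emph{(D4).} From \eqref{eq:hexvec}, $a_{13}=a_{35}=a_{51}=a$, $a_{31}=a_{53}=a_{15}=a'$ and $a_{14}=a_{36}=a_{52}=z$. For even $i$ and $j$ non-adjacent to $i$, Lemma~\ref{lem:free} gives $a_{ij}\ge4$.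

\emph{(D2).} For non-adjacent $i,j$ we have $X_{ij}=aa'\ge6$ if both are odd, $X_{ij}\ge16$ if both are even, and $X_{ij}\ge48$ otherwise. Every triple of indices contains a non-adjacent pair, so \eqref{eq:minor} gives $\det A_{\{i,j,l\}}\le8-12<0$.
\end{proof}

With $c_i\in\{1,2,3\}$, Propositions~\ref{prop:datum} and~\ref{prop:hex} already answer the Question in the negative. The value $c_i=0$ is excluded because every corner involves an odd side, whose adjacent entries are fixed at $1$, so (D3) forces the opposite entries to be positive. This is the origin of the condition on right angles in Theorem~\ref{thm:main}(3).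

\section{Cutting a corner of value $5$}\label{sec:cut}

To pass from six sides to more, we cut a corner of a datum by a new side $(w,\beta)$. After the cut, the two old sides are non-adjacent, so by (V1) the value $c$ of the old corner must be at least $4$. The new corners prescribe $\alpha_1(w),\alpha_2(w)$ and $\beta(v_1),\beta(v_2)$. These linear conditions have integer solutions for arbitrary prescribed values when the $2\times2$ Cartan matrix of the corner is unimodular, that is, when $4-c=\pm1$. Together, these requirements single out $c=5$.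

The convexity of the new sequences, of vectors and of covectors, rests on one computation.

\begin{lemma}\label{lem:behind}
Let $u_1,\dots,u_k$ be TP, let $|u_1,u_2,\nu|=1$, and write $u_j=x_ju_1+y_ju_2+t_j\nu$. Suppose $x_3>0$ and $y_k>0$. Then for $x,y\ge0$ and $\kappa>0$, inserting $w=xu_1+yu_2-\kappa\nu$ between $u_1$ and $u_2$ gives a TP sequence.
\end{lemma}

\begin{proof}
We have $|u_k,u_1,\nu|=y_k|u_2,u_1,\nu|=-y_k$ and $|\nu,u_2,u_3|=x_3|\nu,u_2,u_1|=-x_3$. Therefore
\[
|u_k,u_1,w|=y|u_k,u_1,u_2|+\kappa y_k,\quad |u_1,w,u_2|=\kappa,\quad |w,u_2,u_3|=x|u_1,u_2,u_3|+\kappa x_3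
\]
are positive, and Lemma~\ref{lem:insert} applies.
\end{proof}

\begin{lemma}\label{lem:cut}
Consider an integral $k$-datum with $c_1=5$, and integers $p_1,p_1',p_2,p_2'\ge0$ such that $p_r=0$ if and only if $p_r'=0$. There is a pair $(w,\beta)$ whose insertion between sides $1$ and $2$ gives an integral $(k+1)$-datum of type $(p_1p_1',\,p_2p_2',\,c_2,\dots,c_k)$; the other $v_i,\alpha_i$ are unchanged.
\end{lemma}

\begin{proof}
\emph{Adapted bases.} Let $f=a_{12}$, $h=a_{21}$, so $fh=5$, and
\[
M=\bigl(\alpha_r(v_s)\bigr)_{r,s\in\{1,2\}}=\begin{pmatrix}2&-f\\-h&2\end{pmatrix},\qquad \det M=-1,\qquad M^{-1}=-\begin{pmatrix}2&f\\h&2\end{pmatrix}.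
\]
The map $(\alpha_1,\alpha_2)\colon\mathbb{Z}^3\to\mathbb{Z}^2$ restricts to an isomorphism on $\mathbb{Z}v_1\oplus\mathbb{Z}v_2$. Hence $\mathbb{Z}^3=\mathbb{Z}v_1\oplus\mathbb{Z}v_2\oplus\mathbb{Z}\ell$, where $\ell$ generates the kernel, and we choose its sign so that $|v_1,v_2,\ell|=1$. Let $\varphi\in(\mathbb{Z}^3)^*$ vanish on $v_1,v_2$ and satisfy $\varphi(\ell)=1$. Pairing $\alpha_1,\alpha_2,\varphi$ with $v_1,v_2,\ell$ gives $|\alpha_1,\alpha_2,\varphi|=\det M=-1$.

For $j\ge3$ write $v_j=x_jv_1+y_jv_2+\varphi(v_j)\ell$ and $\alpha_j=x_j'\alpha_1+y_j'\alpha_2+\alpha_j(\ell)\varphi$. Applying $\alpha_1,\alpha_2$ to the first equation, evaluating the second on $v_1,v_2$, and inverting $M$, we find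
\[
(x_j,y_j)=(2a_{1j}+fa_{2j},\ ha_{1j}+2a_{2j}),\qquad (x_j',y_j')=(2a_{j1}+ha_{j2},\ fa_{j1}+2a_{j2}).
\]
The index $j$ is non-adjacent to $1$ or to $2$, so by (D3) and (D4) these four integers are positive. Also $\varphi(v_j)=|v_1,v_2,v_j|>0$ by (D1). Finally, $2=\alpha_j(v_j)=-x_ja_{j1}-y_ja_{j2}+\varphi(v_j)\alpha_j(\ell)$ shows that $\alpha_j(\ell)>0$.

\emph{The new side.} Put
\[
\begin{aligned}
w&=xv_1+yv_2-\kappa\ell, & (x,y)&=(2p_1+fp_2,\ hp_1+2p_2),\\
\beta&=x'\alpha_1+y'\alpha_2-\varphi, & (x',y')&=(2p_1'+hp_2',\ fp_1'+2p_2'),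
\end{aligned}
\]
with $\kappa=2+p_1'x+p_2'y>0$. Multiplication by $M$ gives $\alpha_r(w)=-p_r$ and $\beta(v_r)=-p_r'$ for $r=1,2$. Since $\beta(\ell)=-1$, we get $\beta(w)=-p_1'x-p_2'y+\kappa=2$. So (D3) holds and the type is as claimed. For $j\ge3$,
\[
\beta(v_j)=-x'a_{1j}-y'a_{2j}-\varphi(v_j)<0,\qquad \alpha_j(w)=-xa_{j1}-ya_{j2}-\kappa\alpha_j(\ell)<0,
\]
and the pair $1,2$, now non-adjacent, has entries $f,h>0$. So (D4) holds.

\emph{Convexity.} Lemma~\ref{lem:behind} with $u_j=v_j$ and $\nu=\ell$ gives (D1). For (D2) take $u_j=-\alpha_j$ and $\nu=-\varphi$. Then $|u_1,u_2,\nu|=-|\alpha_1,\alpha_2,\varphi|=1$, $u_j=x_j'u_1+y_j'u_2+\alpha_j(\ell)\nu$, and $-\beta=x'u_1+y'u_2-\nu$, so Lemma~\ref{lem:behind} applies with $\kappa=1$.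
\end{proof}

For example, $p_r=p_r'=0$ gives $w=-2\ell$ and $\beta=-\varphi$: the new side meets both neighbors at right angles.

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $c_i=4\cos^2(\pi/m_i)\in\{0,1,2,3\}$, and let $B_1,\dots,B_6$ be the blocks in cyclic order. Put $\tilde c_r=c_i$ if $B_r$ is the single corner $i$, and $\tilde c_r=5$ if $B_r$ has at least two corners. A single corner is not a right angle, so all $\tilde c_r$ are positive. Fix $n$ and take the $6$-datum of type $(\tilde c_1,\dots,\tilde c_6)$ from Proposition~\ref{prop:hex}.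

Any value $c\ge0$ is a product $pp'$ as in Lemma~\ref{lem:cut}: take $(1,c)$ if $c>0$ and $(0,0)$ if $c=0$. So, after a rotation of the labels, the lemma replaces any corner of value $5$ by two consecutive corners of arbitrary values. If $B_r$ has $t\ge2$ corners with values $d_1,\dots,d_t$, apply the lemma $t-1$ times: the corner $5$ becomes $(d_1,5)$, then $(d_1,d_2,5)$, and so on, and the last step replaces $5$ by $(d_{t-1},d_t)$. The result is a $k$-datum with the type of $P$, and Proposition~\ref{prop:datum} gives an integral point of $\mathcal{G}(\Gamma,G)$.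

Hexagon sides $1$ and $3$ become the sides of $P$ that precede the first corners of $B_1$ and $B_3$; these do not depend on $n$. Their invariant $X$ is still $a_na_{n+1}$, which is strictly increasing in $n$. By \eqref{eq:trace} the integral points are pairwise distinct. If no angle is right, every cut into six blocks is admissible.
\end{proof}

\section{Nine or more sides}\label{sec:nine}

To allow right angles everywhere, we want Lemma~\ref{lem:free} to apply at every side. Call a TP sequence $(v_i)_{i\in\mathbb{Z}/k}$ in $\mathbb{Z}^3$ \emph{unimodular} if $|i-1,i,i+1|=1$ for all $i\in\mathbb{Z}/k$.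

\begin{proposition}\label{prop:unimod}
Let $(v_i)$ be a unimodular TP sequence of length $k\ge5$, and let $c_1,\dots,c_k\ge0$ be integers. There are covectors $\alpha_i$ that make $(v_i,\alpha_i)$ an integral datum of type $(c_1,\dots,c_k)$, with $a_{ij}\ge2\,|i-1,i+1,j|$ for non-adjacent $i,j$.
\end{proposition}

\begin{proof}
Choose integers $\mu_i,\lambda_{i+1}$, both zero or both positive, with $\mu_i\lambda_{i+1}=c_i$, and let $\alpha_i$ be given by Lemma~\ref{lem:free}. Then (D1), (D3), (D4) and the inequality hold, and $X_{ij}\ge4$ for non-adjacent $i,j$. For (D2) we show that all minors \eqref{eq:minor} are negative. If a triple contains two non-adjacent pairs, its minor is at most $8-16$. Otherwise the triple is $\{l-1,l,l+1\}$, and the minor is at most $8-2(X_{l-1,l+1}+c_{l-1}+c_l)$. This is negative if $X_{l-1,l+1}>4$, so it suffices to exclude $X_{l-1,l+1}=4$.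

Suppose $X_{l-1,l+1}=4$. Both entries are at least $2$, so $a_{l-1,l+1}=a_{l+1,l-1}=2$, and the inequality forces $|l-2,l,l+1|=1$ and $|l-1,l,l+2|=1$. Express $v_{l\pm2}$ in the basis $v_{l-1},v_l,v_{l+1}$, of determinant $1$. The first and third coordinates of $v_{l-2}$ are $|l-2,l,l+1|=1$ and $|l-1,l,l-2|=1$; those of $v_{l+2}$ are $|l+2,l,l+1|=1$ and $|l-1,l,l+2|=1$. So $v_{l-2}=(1,e,1)$ and $v_{l+2}=(1,e',1)$ for some integers $e,e'$. Then
\[
|l{-}2,l{-}1,l{+}2|=e'-e,\qquad |l{-}2,l{+}1,l{+}2|=e-e'.
\]
Both must be positive, since $k\geq5$ and the sequence is TP. This is a contradiction.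
\end{proof}

It remains to find unimodular TP sequences of a fixed length with unbounded determinants. Length is easy to increase.

\begin{lemma}\label{lem:longer}
Let $(v_i)$ be unimodular and TP. Inserting $w=v_m+(1+D)v_{m+1}-v_{m+2}$, $D=|m-1,m,m+2|$, between $v_m$ and $v_{m+1}$ gives a unimodular TP sequence.
\end{lemma}

\begin{proof}
The new consecutive determinants are $|v_{m-1},v_m,w|=(1+D)-D=1$, $|v_m,w,v_{m+1}|=-|m,m+2,m+1|=1$ and $|w,v_{m+1},v_{m+2}|=|m,m+1,m+2|=1$. Apply Lemma~\ref{lem:insert}.
\end{proof}

For the starting family we again impose a symmetry of order $3$: we seek nine vectors with $v_{i+3}=Tv_i$ and $T^3=\mathrm{Id}$. Let $v_1,v_2,v_3$ be the standard basis. In a unimodular sequence, $v_{i+3}-v_i$ is an integer combination of $v_{i+1}$ and $v_{i+2}$. For integers $d,y$ we choose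
\begin{equation}\label{eq:rec}
v_4=v_1-2v_2+yv_3,\qquad v_5=v_2-3dv_3+3v_4,\qquad v_6=v_3-yv_4+2dv_5,
\end{equation}
so that $|1,2,3|=|2,3,4|=|3,4,5|=|4,5,6|=1$. Let $T$ have columns $v_4,v_5,v_6$, and put $\bar y=6d-y$. Then
\[
T=\begin{pmatrix}1&0&0\\-2&1&0\\y&-3d&1\end{pmatrix}\begin{pmatrix}1&3&\bar y\\0&1&2d\\0&0&1\end{pmatrix}
=\begin{pmatrix}1&3&\bar y\\-2&-5&2d-2\bar y\\y&3(y-d)&y\bar y-6d^2+1\end{pmatrix},
\]
\[
T^{-1}=\begin{pmatrix}1&-3&y\\0&1&-2d\\0&0&1\end{pmatrix}\begin{pmatrix}1&0&0\\2&1&0\\\bar y&3d&1\end{pmatrix}
=\begin{pmatrix}y\bar y-5&3dy-3&y\\2-2d\bar y&1-6d^2&-2d\\\bar y&3d&1\end{pmatrix}.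
\]
Both traces equal $y\bar y-6d^2-3$. If this vanishes, the characteristic polynomial of $T$ is $t^3-1$ and $T^3=\mathrm{Id}$ by the Cayley--Hamilton theorem. Since $y\bar y=9d^2-(y-3d)^2$, the condition reads $(y-3d)^2=3d^2-3$, and with $y=3(d+h)$ it becomes the Pell equation $d^2-3h^2=1$. The map $(d,h)\mapsto(2d+3h,d+2h)$ preserves $d^2-3h^2$, so starting from $(2,1)$ it gives positive solutions with $d\to\infty$.

\begin{lemma}\label{lem:nine}
Let $d,h$ be positive integers with $d^2-3h^2=1$, and let $y=3(d+h)$. Then $v_{i+3}=Tv_i$ defines a unimodular TP sequence of length $9$ with $|1,3,8|=6d^2-1$.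
\end{lemma}

\begin{proof}
Here $\bar y=3(d-h)>0$, $y>d$ and $y\bar y=6d^2+3$. The sequence is $9$-periodic, $v_7,v_8,v_9$ are the columns of $T^{-1}$, and $|i+3,j+3,l+3|=|i,j,l|$ because $\det T=1$. So all consecutive determinants equal $1$. The determinant $|1,2,j|$ is the third coordinate of $v_j$; for $j=3,\dots,9$ it equals
\[
1,\quad y,\quad 3(y-d),\quad 4,\quad \bar y,\quad 3d,\quad 1.
\]
For $|1,j,j+1|$ we have $|1,2,3|=|1,8,9|=1$, and $|1,3,4|=2$ is minus the second coordinate of $v_4$. Shifting indices by $\pm3$ gives $|1,4,5|=|7,1,2|=\bar y$, $|1,7,8|=|4,1,2|=y$, and $|1,5,6|=|7,2,3|=y\bar y-5=6d^2-2$, the first coordinate of $v_7$. Finally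
\[
|1,6,7|=|7,3,4|=|3,4,7|=(2-2d\bar y)+2(y\bar y-5)=2d(6d-\bar y)-2=2dy-2.
\]
All these numbers are positive, so Lemma~\ref{lem:test} applies. The determinant $|1,3,8|$ is minus the second coordinate of $v_8$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(4)]
If some $m_i\notin\{2,3,4,6\}$, part (1) applies. Let all $m_i\in\{2,3,4,6\}$. Take the sequence of Lemma~\ref{lem:nine} and apply Lemma~\ref{lem:longer} $k-9$ times, each time inserting right after $v_5$. The vectors $v_1,v_2,v_3$ keep their indices, and the old $v_8$ gets the index $k-1$. Propositions~\ref{prop:unimod} and~\ref{prop:datum} give an integral point of $\mathcal{G}(\Gamma,G)$ with $X_{2,k-1}\ge a_{2,k-1}\ge2(6d^2-1)$. This invariant is unbounded as $d\to\infty$, so infinitely many distinct points occur.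
\end{proof}

\section{An integrality lemma and quadrilaterals}\label{sec:four}

We turn to finiteness. The first step shows that every integral point has a totally positive sequence of vectors, so that \eqref{eq:cramer} is available with positive terms.

\begin{lemma}\label{lem:normal}
Let $k\ge4$, and let $\rho$, $v_i$, $\alpha_i$, $A$ be as in Lemma~\ref{lem:intA}.
\begin{itemize}
\item[(a)] $X_{ij}\ge5$ for non-adjacent $i,j$.
\item[(b)] $(v_i)$ or $(-v_i)$ is TP.
\item[(c)] $A$ determines the class of $\rho$.
\end{itemize}
\end{lemma}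

\begin{proof}
(a) By (V1) we must exclude $X_{ij}=4$. In that case $\rho(s_is_j)$ has determinant $1$ and trace $3$, and it fixes a non-zero vector of $\ker\alpha_i\cap\ker\alpha_j$. Its other two eigenvalues have product $1$ and sum $2$, so it is unipotent. It is not the identity, because the two mirrors differ. A unipotent matrix of finite order is diagonalizable, hence trivial, so all powers of $\rho(s_is_j)$ are non-trivial unipotent matrices. By Selberg's lemma, a finitely generated group of real matrices has a torsion-free subgroup of finite index; let $\Gamma'\subset\Gamma$ be such a subgroup, consisting of orientation-preserving elements. Then $\mathbb{P}(\Omega)/\rho(\Gamma')$ is a convex projective structure on the closed surface $\mathbb{H}^2/\Gamma'$, which has $\chi<0$. Some power of $s_is_j$ lies in $\Gamma'$ and contradicts (G).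

(b) By Lemma~\ref{lem:polygon}(b), the determinants $|\alpha_i,\alpha_j,\alpha_l|$ with $i<j<l$ are non-zero and of one sign. Since $k\ge4$, every triple contains a non-adjacent pair, so \eqref{eq:minor} and (a) give $\det A_{\{i,j,l\}}\le8-10<0$. Hence the $|i,j,l|$ are non-zero and of one sign.

(c) By (b), the map $\mathbb{R}^k\to\mathbb{R}^3$, $e_j\mapsto v_j$, is onto. Since $\bigcap\ker\alpha_i=0$, its kernel is $\ker A$. So $\mathbb{R}^3\cong\mathbb{R}^k/\ker A$, with $v_j$ the class of $e_j$ and $\alpha_i$ induced by the $i$-th row of $A$.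
\end{proof}

Replacing all $(v_i,\alpha_i)$ by $(-v_i,-\alpha_i)$ changes neither $\rho$ nor $A$, so we assume that $(v_i)$ is TP. By (c), it suffices to bound the non-adjacent entries of $A$.

The equations \eqref{eq:cramer} have the form $bw=(\text{positive combination of other unknowns})$ with $b$ a positive integer. The simplest instance shows how integrality acts on such a system. Suppose $b_1w_1=2w_2$ and $b_2w_2=2w_1+e$ with $e>0$. Then $(b_1b_2-4)w_2=b_1e$. Along a sequence in which $w_1/w_2$ stays bounded away from $0$ and $\infty$ and $e/w_2\to0$, the integer $b_1$ is bounded, so the positive integer $b_1b_2-4$ tends to $0$, which is absurd. In general, the elimination is performed by a stationary distribution. Recall that a square matrix $Q$ with non-negative entries and row sums $1$ is called stochastic, and that it has a stationary distribution: a row vector $\pi\ge0$, $\pi\ne0$, with $\pi Q=\pi$.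

\begin{lemma}\label{lem:leak}
Let $J$ be a finite non-empty set and $m_{ji}\ge0$ $(j,i\in J)$ constants. For each $n\geq1$ let $w_j^{(n)}>0$ and $e_j^{(n)}\ge0$ be real numbers and $b_j^{(n)}$ positive integers with
\[
b_j^{(n)}w_j^{(n)}=\sum_{i\in J}m_{ji}w_i^{(n)}+e_j^{(n)}\qquad(j\in J),
\]
and suppose $e_j^{(n)}/M^{(n)}\to0$ for all $j$, where $M^{(n)}=\max_iw_i^{(n)}$. Then there are a non-empty set $R\subset J$ and an infinite set $N$ of indices $n$ such that for every $j\in R$:
\begin{itemize}
\item[(a)] $m_{ji}=0$ for $i\in J\setminus R$;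
\item[(b)] $e_j^{(n)}=0$ for all $n\in N$;
\item[(c)] $b_j^{(n)}$ is the same for all $n\in N$.
\end{itemize}
\end{lemma}

\begin{proof}
We omit the index $n$. Pass to a subsequence along which $w_j/M\to w_j^*\in[0,1]$ for all $j$, and let $T=\{j:w_j^*>0\}$, a non-empty set. For $j\in T$ the right-hand side is at most a constant times $M$, so the integer $b_j$ is bounded. Pass to a further subsequence $N$ on which $b_j$ is constant for all $j\in T$. For $j\in T$ put $e_j'=e_j+\sum_{i\notin T}m_{ji}w_i$, so that $b_jw_j=\sum_{i\in T}m_{ji}w_i+e_j'$ and $e_j'/M\to0$. In the limit, $b_jw_j^*=\sum_{i\in T}m_{ji}w_i^*$, so $Q_{ji}=m_{ji}w_i^*/(b_jw_j^*)$ is a stochastic matrix on $T$. Let $\pi$ be a stationary distribution and $R$ its support. If $j\in R$, $i\in T$ and $m_{ji}>0$, then $\pi_i\ge\pi_jQ_{ji}>0$, so $i\in R$. Put $\eta_j=\pi_j/(b_jw_j^*)$. Then $\sum_j\eta_jm_{ji}=\sum_j\pi_jQ_{ji}/w_i^*=\pi_i/w_i^*=\eta_ib_i$. Multiply the $j$-th equation by $\eta_j$ and sum over $T$: the terms with $w$ cancel and $\sum_j\eta_je_j'=0$ for every $n\in N$. Hence $e_j'=0$ for $j\in R$,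 which means $e_j=0$ and $m_{ji}=0$ for $i\notin T$.
\end{proof}

Integrality cannot be dropped: take $J=\{1\}$, $m_{11}=1$, $w=1$, $e=1/n$ and $b=1+1/n$.

\begin{lemma}\label{lem:quad}
For every $C$ there is $C'$ with the following property. Let $A$ be an integer $4\times4$ matrix, indexed by $\mathbb{Z}/4$, with $A_{ii}=2$, $a_{ij}\ge0$, $a_{ij}=0$ if and only if $a_{ji}=0$, $a_{j+2,j}\ge1$ and $a_{j,j\pm1}\le C$ for all $j$. Suppose $\sum_j(-1)^jw_jA_{ij}=0$ for all $i$, for some $w_1,\dots,w_4>0$. Then all $a_{ij}\le C'$.
\end{lemma}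

\begin{proof}
The relation for row $j+2$ reads
\[
a_{j+2,j}\,w_j=2w_{j+2}+a_{j+2,j+1}\,w_{j+1}+a_{j+2,j-1}\,w_{j-1}.
\]
Suppose that there is a sequence of such matrices whose largest entry tends to infinity, and pass to a subsequence with constant entries $a_{j,j\pm1}$. Apply Lemma~\ref{lem:leak} with $J=\mathbb{Z}/4$, $b_j=a_{j+2,j}$ and $e_j=0$. Because of the coefficient $2$, (a) shows that $j\in R$ implies $j+2\in R$. If $R=J$, then by (c) all entries are constant on $N$, a contradiction. Otherwise $R=\{j,j+2\}$, and (a) gives $a_{j+2,j\pm1}=a_{j,j\pm1}=0$. Then all entries of cyclically neighboring indices vanish, the relations become $a_{i+2,i}w_i=2w_{i+2}$ for all $i$, and $a_{13}a_{31}=a_{24}a_{42}=4$. Again the entries are bounded, a contradiction.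
\end{proof}

For four TP vectors, \eqref{eq:four} is a relation $\sum(-1)^jw_jv_j=0$ with all $w_j>0$, and applying the $\alpha_i$ gives the relations required in Lemma~\ref{lem:quad}.

\begin{proof}[Proof of Theorem~\ref{thm:main}(2) for $k=4$]
Lemma~\ref{lem:quad} with $C=3$ bounds the Cartan matrices of all integral points, and Lemma~\ref{lem:normal}(c) concludes.
\end{proof}

\section{Pentagons}\label{sec:five}

Let $k=5$ and suppose that there are infinitely many integral points. By Lemma~\ref{lem:normal} there is a sequence of systems $(v_i,\alpha_i)$ with $(v_i)$ TP whose Cartan matrices have largest entry tending to infinity. After passing to a subsequence, the adjacent entries $\lambda_i,\mu_i$ are constant. These properties survive further subsequences and rotations of the labels. We omit the index $n$ of the sequence. For positive sequences, $F=O(H)$ means that $F/H$ is bounded, $F=o(H)$ that $F/H\to0$, and $F\asymp H$ that $F=O(H)$ and $H=O(F)$.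

\subsection{All non-adjacent products diverge}

The non-adjacent pairs are $\{i,i+2\}$. We claim that
\begin{equation}\label{eq:diverge}
X_{i,i+2}\to\infty\qquad\text{for all }i\in\mathbb{Z}/5.
\end{equation}
Otherwise, after a rotation, $X_{13}$ and hence $a_{13},a_{31}$ are bounded along a subsequence. Lemma~\ref{lem:quad} applies to the principal submatrix on four indices as soon as the entries of cyclically neighboring indices are bounded and the two opposite pairs are non-adjacent in the pentagon. For $\{1,3,4,5\}$ the neighboring pairs are $13,34,45,51$, and the lemma bounds the entries of the pairs $14$ and $35$. Then for $\{1,2,3,4\}$ the neighboring pairs are $12,23,34,41$, the opposite pairs are $13$ and $24$, and the pair $24$ is bounded. For $\{1,2,3,5\}$ the neighboring pairs are $12,23,35,51$, the opposite pairs are $13$ and $25$, and the pair $25$ is bounded. So all entries are bounded along the subsequence, a contradiction.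

\subsection{Chord symbols and cross-ratios}

For distinct $l,m\in\mathbb{Z}/5$ let $(lm)=(ml)>0$ be the determinant of the three vectors $v_p$ with $p\notin\{l,m\}$, taken in cyclic order; for example $(13)=|2,4,5|$. We write $(l,m)$ when the indices are expressions. In this notation, \eqref{eq:cramer} for $j=i+2$ and $j=i+3=i-2$ reads
\begin{equation}\label{eq:penta}
\begin{aligned}
a_{i,i+2}\,(i{+}2,i{+}3)&=2(i,i{+}3)+\lambda_i(i{-}1,i{+}3)+\mu_i(i{+}1,i{+}3),\\
a_{i,i-2}\,(i{+}2,i{+}3)&=2(i,i{+}2)+\lambda_i(i{-}1,i{+}2)+\mu_i(i{+}1,i{+}2).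
\end{aligned}
\end{equation}
If $p,q,r,u$ are distinct and in cyclic order, then
\begin{equation}\label{eq:ptolemy}
(pr)(qu)=(pq)(ru)+(pu)(qr).
\end{equation}
To see this, let $t$ be the fifth index, list the four indices as $a,b,c,d$ in cyclic order starting after $t$, and apply \eqref{eq:plucker} to $[x,y]=|v_t,x,y|$: each bracket is the symbol of the complementary pair, for instance $[v_a,v_c]=(bd)$.

The system \eqref{eq:penta} has ten unknown symbols, and it does not fit Lemma~\ref{lem:leak} directly: five of the symbols never occur on the left. The relations \eqref{eq:ptolemy} reduce the ten symbols to five scales and a few bounded quantities. The latter are the cross-ratios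
\[
U_i=\frac{(i,i{+}1)(i{-}1,i{+}2)}{(i,i{+}2)(i{-}1,i{+}1)},
\]
which do not change when the $v_p$ are rescaled and so measure the shape of the five lines $\mathbb{R}v_p$. By \eqref{eq:ptolemy} for $i-1,i,i+1,i+2$,
\begin{equation}\label{eq:U}
1-U_i=\frac{(i{-}1,i)(i{+}1,i{+}2)}{(i,i{+}2)(i{-}1,i{+}1)}=U_{i-1}U_{i+1};
\end{equation}
for the second equality, multiply out $U_{i-1}U_{i+1}$ and cancel $(i-2,i)$ and $(i-2,i+1)$, using $i+3=i-2$. In particular $0<U_i<1$. Pass to a subsequence along which all $U_i$ converge, and let $Z=\{i:U_i\to0\}$. If $i\in Z$, then $U_{i\pm1}\to1$ by \eqref{eq:U}. So $Z$ contains no two adjacent indices, and after a rotation $Z=\emptyset$, $Z=\{1,4\}$ or $Z=\{4\}$.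

\subsection{Frames}

The \emph{frame at $c\in\mathbb{Z}/5$} consists of the four symbols $(cj)$, $j\ne c$, and the \emph{central term} $(c-2,c)(c,c+2)/(c-2,c+2)$, which plays the role of the missing symbol $(cc)$: if $(lm)$ were a product $r_lr_m$, the frame would be $r_cr_1,\dots,r_cr_5$. Denote the frame at $3$ by
\[
y_1=(13),\quad y_2=(23),\quad y_3=\frac{(13)(35)}{(15)},\quad y_4=(34),\quad y_5=(35),
\]
let $M=\max_jy_j$, and put
\[
\sigma=\frac{U_1}{1-U_1}=\frac{(12)(35)}{(15)(23)},\qquad \tau=\frac{U_4}{1-U_4}=\frac{(13)(45)}{(15)(34)}.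
\]
From \eqref{eq:ptolemy} and the definitions of $U_2,U_3$,
\begin{equation}\label{eq:aux}
\begin{aligned}
(13)(25)&=(1+\sigma)(15)(23), & (13)(24)&=(23)(14)/U_2,\\
(14)(35)&=(1+\tau)(15)(34), & (24)(35)&=(34)(25)/U_3.
\end{aligned}
\end{equation}
The equations \eqref{eq:penta} for $i=5,1,3$ are
\[
\begin{aligned}
a_{52}(23)&=2(35)+\lambda_5(34)+\mu_5(13), & a_{53}(23)&=2(25)+\lambda_5(24)+\mu_5(12),\\
a_{14}(34)&=2(13)+\lambda_1(35)+\mu_1(23), & a_{13}(34)&=2(14)+\lambda_1(45)+\mu_1(24),\\
a_{35}(15)&=2(13)+\lambda_3(12)+\mu_3(14), & a_{31}(15)&=2(35)+\lambda_3(25)+\mu_3(45).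
\end{aligned}
\]
Multiply the equations for $a_{35},a_{31},a_{53},a_{13}$ by $(35)/(15)$, $(13)/(15)$, $y_3/(23)$, $y_3/(34)$ respectively, and use \eqref{eq:aux}. For instance, the term $\lambda_5(24)$ becomes $\lambda_5\frac{(13)(24)(35)}{(15)(23)}=\lambda_5\frac{(14)(35)}{U_2(15)}=\lambda_5\frac{1+\tau}{U_2}y_4$, and $\mu_1(24)$ becomes $\mu_1\frac{(13)(24)(35)}{(15)(34)}=\mu_1\frac{(13)(25)}{U_3(15)}=\mu_1\frac{1+\sigma}{U_3}y_2$. The result is the exact system
\[
\begin{aligned}
\text{(E1)}\quad a_{52}y_2&=2y_5+\lambda_5y_4+\mu_5y_1,\\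
\text{(E2)}\quad a_{14}y_4&=2y_1+\lambda_1y_5+\mu_1y_2,\\
\text{(E3)}\quad a_{35}y_5&=2y_3+\lambda_3\sigma y_2+\mu_3(1+\tau)y_4,\\
\text{(E4)}\quad a_{31}y_1&=2y_3+\lambda_3(1+\sigma)y_2+\mu_3\tau y_4,\\
\text{(E5)}\quad a_{53}y_3&=2(1+\sigma)y_5+\lambda_5\tfrac{1+\tau}{U_2}y_4+\mu_5\sigma y_1,\\
\text{(E6)}\quad a_{13}y_3&=2(1+\tau)y_1+\lambda_1\tau y_5+\mu_1\tfrac{1+\sigma}{U_3}y_2.
\end{aligned}
\]
Each equation has the form $a_{ij}y_j=2y_i+\lambda_iy_{i-1}+\mu_iy_{i+1}$ up to factors that depend only on the shape. If $U_2,U_3,U_5$ have positive limits, these factors are bounded, because $1-U_1=U_5U_2$ and $1-U_4=U_3U_5$; all right-hand sides are then $O(M)$.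

\begin{lemma}\label{lem:center}
If $U_{c-1},U_c,U_{c+2}$ have positive limits, then the central term of the frame at $c$ is $o$ of the largest term of that frame.
\end{lemma}

\begin{proof}
Rotate so that $c=3$; then $U_2,U_3,U_5$ have positive limits. Suppose that $y_3\asymp M$ along a subsequence. By (E5) and (E6), $a_{53}$ and $a_{13}$ are bounded, so \eqref{eq:diverge} gives $a_{35}\to\infty$ and $a_{31}\to\infty$. Then (E3) and (E4) give $y_5=o(M)$ and $y_1=o(M)$. The left side of (E5) is at least $y_3\asymp M$, and only the term with $y_4$ on the right can be that large; so $y_4\asymp M$. In (E6) only the term with $y_2$ can be that large, so $y_2\asymp M$. Now (E1) and (E2) read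
\[
a_{52}\,\frac{y_2}{y_4}=\lambda_5+\epsilon,\qquad a_{14}\,\frac{y_4}{y_2}=\mu_1+\epsilon',
\]
with $\epsilon=(2y_5+\mu_5y_1)/y_4$ and $\epsilon'=(2y_1+\lambda_1y_5)/y_2$ positive and tending to $0$. Their product shows that $a_{52}a_{14}-\lambda_5\mu_1$ is a positive integer tending to $0$, which is absurd.
\end{proof}

\subsection{The three cases}

\emph{Case $Z=\emptyset$.} All $U_i$, and all $1-U_i=U_{i-1}U_{i+1}$, are bounded below by positive constants. Every set of four indices has the form $\{i-1,i,i+1,i+2\}$, and its three splittings into two pairs give products of symbols in the ratio $U_i:(1-U_i):1$. Hence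
\[
(pq)(ru)\asymp(pr)(qu)\qquad\text{for all distinct }p,q,r,u.
\]
Let $r_i^2$ be the central term of the frame at $i$. For fixed $i$ and distinct $p,q\ne i$, replacing $q$ by a new index $q'$ changes $(ip)(iq)/(pq)$ by the factor $(iq')(pq)/\bigl((iq)(pq')\bigr)\asymp1$. Two such replacements connect any two pairs, so $r_i^2\asymp(ip)(iq)/(pq)$ for all such $p,q$. For distinct $l,m,q$ this gives
\[
r_l^2r_m^2\asymp\frac{(lm)(lq)}{(mq)}\cdot\frac{(lm)(mq)}{(lq)}=(lm)^2.
\]
After passing to a subsequence and rotating, $r_3\ge r_j$ for all $j$. Then $y_j=(3j)\asymp r_3r_j\le r_3^2=y_3$ for $j\neq3$, so $y_3\asymp M$. This contradicts Lemma~\ref{lem:center}.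

\emph{Case $Z=\{1,4\}$.} Here $U_2,U_3,U_5$ have positive limits, so $y_3=o(M)$ by Lemma~\ref{lem:center}, and $M=\max(y_1,y_2,y_4,y_5)$ for large $n$. Moreover $\sigma,\tau\to0$. Apply Lemma~\ref{lem:leak} to the unknowns $y_2,y_4,y_5,y_1$ and the equations (E1)--(E4). In (E3) and in (E4) the error term is $2y_3+\lambda_3\sigma y_2+\mu_3\tau y_4=o(M)$; in (E1) and (E2) it is $0$; all remaining coefficients are constant. The error term is positive, so $y_5,y_1\notin R$ by (b). The equation of $y_2$ contains $2y_5$ and that of $y_4$ contains $2y_1$, so $y_2,y_4\notin R$ by (a). Thus $R=\emptyset$, a contradiction.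

\emph{Case $Z=\{4\}$.} Now $\tau\to0$, but $\sigma$ is bounded with a positive limit. The terms with $\sigma$ in (E3) and (E4) are neither errors nor terms with constant coefficients, so we need other equations. We use the frame at $1$ as well:
\[
x_1=\frac{(13)(14)}{(34)},\quad x_2=(12),\quad x_3=(13),\quad x_4=(14),\quad x_5=(15).
\]
The factor $\theta=(14)/(34)$ compares the two frames. By \eqref{eq:aux} and the definition of $\sigma$,
\[
\theta y_1=x_1,\quad \theta y_2=\tfrac{1+\tau}{\sigma}\,x_2,\quad \theta y_3=(1+\tau)x_3,\quad \theta y_4=x_4,\quad \theta y_5=(1+\tau)x_5.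
\]
The ratio $(1+\tau)/\sigma$ is $\asymp1$ but not constant, so we treat $x_2'=\theta y_2$ as a separate unknown. Let $M'=\max(x_1,\dots,x_5,x_2')$; then $M'\asymp\theta M$. Lemma~\ref{lem:center} for $c=3$ gives $x_3\le\theta y_3=o(M')$. It also applies for $c=1$, since $U_5,U_1,U_3$ have positive limits, and gives $x_1=o(M')$. So $M'=\max(x_2,x_2',x_4,x_5)$ for large $n$. Take \eqref{eq:penta} for $a_{42}$ and $a_{35}$, and $\theta$ times (E2) and (E1):
\[
\begin{aligned}
a_{42}x_2&=2x_4+\mu_4x_5+[\lambda_4x_3],\\
a_{35}x_5&=\lambda_3x_2+\mu_3x_4+[2x_3],\\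
a_{14}x_4&=\lambda_1x_5+\mu_1x_2'+[2x_1+\lambda_1\tau x_5],\\
a_{52}x_2'&=2x_5+\lambda_5x_4+[2\tau x_5+\mu_5x_1].
\end{aligned}
\]
The bracketed terms are $o(M')$ and the other coefficients are constant, so Lemma~\ref{lem:leak} applies to the unknowns $x_2,x_5,x_4,x_2'$. The last three brackets are positive, so $x_5,x_4,x_2'\notin R$ by (b). The equation of $x_2$ contains $2x_4$, so $x_2\notin R$ by (a). Thus $R=\emptyset$, a contradiction.

All three cases are impossible. Hence a pentagon has only finitely many integral points, and the proof of Theorem~\ref{thm:main}(2), and of the theorem, is complete.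

\begin{thebibliography}{9}

\bibitem{Goldman} Goldman, J. Differential Geom. \textbf{31} (1990).

\bibitem{Ko} Sunghwan Ko, \emph{Finiteness of integral representations on 2-perfect truncation polytopes}, arXiv:2604.22243 (2026).

\bibitem{Vinberg} Vinberg, \emph{Discrete linear groups generated by reflections} (1971).

\end{thebibliography}
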